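# Complete $\mathrm{Sp}(2)$-invariant Laplacian shrinkers on $\Lambda^2_-\mathbb S^4$

## 1. One free parameter at the zero section: a family of shrinkers?

We study self-similar shrinking solutions of Bryant's Laplacian flow on the seven-manifold $\Lambda^2_-\mathbb S^4$, with the symmetry group $\mathrm{Sp}(2)$. The symmetry turns the equation into ordinary differential equations in the distance $t$ to the zero section $\mathbb S^4$. Once the scale is fixed, one number is left to choose at the zero section: its size $b$. One explicit complete shrinker is known, and it has $b=\frac32$. The first guess is therefore that this solution is not isolated: move $b$ a little, and the complete shrinker and its asymptotic cone should move along, giving a one-parameter family. This guess passes a first-order test and fails a second-order one. We shall prove that there is in fact exactly one complete shrinker.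

**Definition ($\mathrm G_2$-structure).** On $\mathbb R^7=\mathbb R\times\mathbb C^3$ let $\omega_0=\sum_j dx_j\wedge dy_j$, $\Omega_0=dz_1\wedge dz_2\wedge dz_3$, and
$$\varphi_0=dt\wedge\omega_0+\operatorname{Re}\Omega_0 .$$
A $\mathrm G_2$-structure on a 7-manifold is a 3-form $\varphi$ that at each point is identified with $\varphi_0$ by some linear isomorphism. It induces a metric $g_\varphi$ and an orientation; for $\varphi_0$ these are the Euclidean metric and $dt\wedge\omega_0^3/6$. It is closed if $d\varphi=0$. For closed $\varphi$ the Hodge Laplacian gives $\Delta_\varphi\varphi=dd^*\varphi$. The Laplacian flow is $\partial_t\varphi=\Delta_\varphi\varphi$ on closed $\mathrm G_2$-structures.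

**Definition (Laplacian soliton).** A triple $(\varphi,X,\lambda)$ of a closed $\mathrm G_2$-structure, a vector field and a constant with
$$\Delta_\varphi\varphi=\lambda\varphi+\mathcal L_X\varphi .$$
It is a shrinker if $\lambda<0$ and an expander if $\lambda>0$; $\lambda$ is the dilation constant.

Example: on $\mathbb R^7$ let $R$ be the radial field $\sum x_i\partial_{x_i}$. Then $\Delta\varphi_0=0$ and $\mathcal L_R\varphi_0=3\varphi_0$, so $(\varphi_0,-\frac\lambda3R,\lambda)$ is a soliton for every $\lambda$. For $\lambda=-1$ the field is $\frac13R$.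

**Setting.** $\mathrm{Sp}(2)$ acts on $\mathbb S^4$ through $\mathrm{Sp}(2)\to\mathrm{SO}(5)$, hence on $\Lambda^2_-\mathbb S^4$. The singular orbit is the zero section; the principal orbits are the sphere bundles $\mathbb{CP}^3=\mathrm{Sp}(2)/(\mathrm{Sp}(1)\times\mathrm U(1))$, fibred over $\mathbb S^4$ by 2-spheres. A soliton is invariant if both $\varphi$ and $X$ are, and complete if $g_\varphi$ is. The invariant closed $\mathrm G_2$-cones on $(0,\infty)\times\mathbb{CP}^3$ have fibre scale $c_1r$ and base scale $c_2r$ on the orbit $\{r\}\times\mathbb{CP}^3$. Up to scale they form a 1-parameter family, parametrized by $\ell=c_2/c_1>0$, and the torsion-free $\mathrm G_2$-cone is one member.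

**Definition (asymptotically conical).** A soliton, or an end of one, is AC if there are a closed $\mathrm G_2$-cone $(C,\varphi_C)$ and a diffeomorphism $\Theta$ from the complement of a compact set onto $\{r>R\}\subset C$ such that, for some $\nu>0$ and all $k\ge0$, $|\nabla^k_{g_C}(\Theta_*\varphi-\varphi_C)|_{g_C}=O(r^{-\nu-k})$ as $r\to\infty$. In the invariant case $C$ is one of the cones above.

M. Haskins and J. Nordström, in "Cohomogeneity-one solitons in Laplacian flow: local, smoothly-closing and steady solitons", exhibit an explicit complete AC $\mathrm{Sp}(2)$-invariant shrinker on $\Lambda^2_-\mathbb S^4$, whose cone is not the torsion-free one. Call it the explicit AC shrinker. The problem, from Mark Haskins, Rowan Juneman and Johannes Nordström, "Sp(2)-invariant expanders and shrinkers in Laplacian flow", arXiv:2501.05437 (2025), is to prove or disprove that it is the only complete AC invariant shrinker, up to rescaling and $\mathrm{Sp}(2)$-equivariant diffeomorphism.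

**Testing the guess.** We borrow one fact, derived in Sections 2–5 without use of these tests. With $\lambda=-1$, an invariant shrinker that closes smoothly is described, in a suitable radial coordinate $r$ (dot $=d/dr$), by two smooth even functions $a,\mu$ of $r$ with
$$\dot a=r^2\dot\mu,\qquad 2r\dot\mu=H(a,\mu,g),\qquad g=\frac{r^2}{a+(\frac14-\mu)r^2}, \tag{1}$$
$$H(a,\mu,g)=\tfrac23a(1-2\mu g)^{4/3}-10\mu-\tfrac32+(8\mu^2+4\mu)g, \tag{2}$$
$a(0)=b^2$ and $\mu(0)=\mu_0=\frac1{15}(b^2-\frac94)$. If $f_1,f_2$ are the fibre and base scales, then $f_1f_2^2=ar+(\frac14-\mu)r^3$ and $f_1=r(1-2\mu g)^{-1/3}$.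

*The case $b=\frac32$.* Since $H(\frac94,0,g)=\frac32-\frac32=0$, the constants $a=\frac94$, $\mu=0$ are a solution. Then $f_1=r$, $f_2^2=\frac94+\frac14r^2$, defined for all $r$.

*First order.* Put $b^2=\frac94+15D$, so $\mu_0=D$, and write $a=\frac94+Da_1+D^2a_2+\cdots$, $\mu=D\mu_1+D^2\mu_2+\cdots$. At $(\frac94,0)$ we have $H_a=\frac23$, $H_\mu=-4g-10+4g=-10$ and $H_g=0$. So $N_1:=2r\dot\mu_1=\frac23a_1-10\mu_1$, and
$$\dot N_1=\big(\tfrac23r^2-10\big)\dot\mu_1=\Big(\frac r3-\frac5r\Big)N_1,\qquad N_1=C\,r^{-5}e^{r^2/6}.$$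
There is a violently growing mode, but smoothness at $r=0$ forces $C=0$. Hence $a_1\equiv15$ and $\mu_1\equiv1$: to first order every nearby $b$ gives $f_1f_2^2=(\frac94+15D)r+(\frac14-D)r^3$, which looks conical with a slightly changed cone. The guess passes, and a perturbation argument at the explicit solution is stuck: the linearized problem does have a bounded smooth solution.

*Second order.* Let $g_0=4r^2/(9+r^2)$ be $g$ at the explicit solution. The first variation of $g$ does not contribute to order $D^2$: its coefficient is $-\frac23\cdot\frac94\cdot\frac83+4=0$. Using $(1-2\mu g)^{4/3}=1-\frac83\mu g+\frac89\mu^2g^2+\cdots$,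
$$N_2:=2r\dot\mu_2=\tfrac23a_2-10\mu_2+G,\qquad G=-\tfrac{80}3g_0+\tfrac43g_0^2+8g_0=-\tfrac43g_0(14-g_0).$$
As before $\dot N_2=(\frac r3-\frac5r)N_2+\dot G$. Since $0<g_0<4$ and $g_0$ increases, $\dot G=-\frac43(14-2g_0)\dot g_0<0$, so
$$N_2=r^{-5}e^{r^2/6}\int_0^r\rho^5e^{-\rho^2/6}\,\dot G(\rho)\,d\rho<0 .$$
At second order the growing mode *is* excited, and because this is the coefficient of $D^2$, it is excited downward whichever way $b$ was moved. This formal computation proves nothing for a fixed $b$, but it tells us what to prove: $\dot\mu<0$ whenever $b\ne\frac32$.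

**Theorem A.** Up to rescaling and $\mathrm{Sp}(2)$-equivariant diffeomorphism, the explicit AC shrinker is the unique complete AC $\mathrm{Sp}(2)$-invariant shrinker on $\Lambda^2_-\mathbb S^4$.

**Theorem B.** Let $(\varphi,X,\lambda)$, $\lambda<0$, be a smooth $\mathrm{Sp}(2)$-invariant shrinker on $\Lambda^2_-\mathbb S^4$ with $g_\varphi$ complete (no asymptotic assumption, $X$ not assumed gradient). Rescale so that $\lambda=-1$. Then, up to $\mathrm{Sp}(2)$-equivariant diffeomorphism, in the normalization of Sections 2–3,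
$$f_1=t,\qquad f_2^2=\tfrac94+\tfrac14t^2 .$$
Equivalently, if $K_0$ is the sectional curvature of the zero section, a smoothly-closing invariant shrinker can be complete only if $\lambda=-\frac92K_0$, and then it is this one.

So the AC hypothesis is not needed. Theorem B implies Theorem A: the explicit AC shrinker is complete, hence is the solution of Theorem B, and so is every complete AC invariant shrinker. The rescaling is legitimate because $(k^3\varphi,k^{-2}X,k^{-2}\lambda)$ is a soliton whenever $(\varphi,X,\lambda)$ is. From now on $\lambda=-1$.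

## 2. Invariant forms on the twistor space $\mathbb{CP}^3$

**Definition ($\mathrm{SU}(3)$-structure).** A pair $(\omega,\Omega)$ on a 6-manifold that at each point is identified with $(\omega_0,\Omega_0)$ on $\mathbb C^3$. It has an almost complex structure $J$ and metric $\omega(\cdot,J\cdot)$. We use two textbook facts. If $n$ is a unit normal to a hypersurface in a manifold with $\mathrm G_2$-structure, then along it $\varphi=n^\flat\wedge\omega+\operatorname{Re}\Omega$ with $(\omega,\Omega)$ an $\mathrm{SU}(3)$-structure inducing the hypersurface metric (as for $\{t\}\times\mathbb C^3$ in $\mathbb R^7$). And $\operatorname{Re}\Omega$, being a stable 3-form, determines $J$ up to sign.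

**Step 1: a coframe and its structure equations.** *We need explicit invariant forms whose exterior derivatives are known.* Give $\mathbb S^4$ the round metric of curvature $\frac12$, with oriented orthonormal frame bundle $\mathcal F$, tautological forms $e^i$ and connection forms $\theta_{ij}$:
$$de^i=-\theta_{ij}e^j,\qquad d\theta_{ij}+\theta_{ik}\theta_{kj}=\tfrac12e^ie^j$$
(wedges omitted, $e^{ij}=e^ie^j$). Put
$$\Omega_1=e^{12}-e^{34},\quad\Omega_2=e^{13}+e^{24},\quad\Omega_3=e^{14}-e^{23},$$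
$$\psi_1=\theta_{12}-\theta_{34},\quad\psi_2=\theta_{13}+\theta_{24},\quad\psi_3=\theta_{14}-\theta_{23}.$$
Then
$$d\Omega_i=-\epsilon_{ijk}\psi_j\Omega_k,\qquad d\psi_i+\tfrac12\epsilon_{ijk}\psi_j\psi_k=\tfrac12\Omega_i. \tag{3}$$
The cyclic relabeling $2\to3\to4\to2$ permutes the indices $1,2,3$ of $\Omega_i,\psi_i$ cyclically, so $i=1$ suffices. We compute
$$de^{12}=\theta_{13}e^{23}+\theta_{14}e^{24}-\theta_{23}e^{13}-\theta_{24}e^{14},\qquad de^{34}=\theta_{13}e^{14}+\theta_{23}e^{24}-\theta_{14}e^{13}-\theta_{24}e^{23},$$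
and subtracting, $d\Omega_1=(\theta_{14}-\theta_{23})\Omega_2-(\theta_{13}+\theta_{24})\Omega_3=\psi_3\Omega_2-\psi_2\Omega_3$. Also
$$d\psi_1-\tfrac12\Omega_1=\theta_{13}\theta_{23}+\theta_{14}\theta_{24}-\theta_{13}\theta_{14}-\theta_{23}\theta_{24}=-\psi_2\psi_3 .$$

**Step 2: forms on $Z=\mathbb{CP}^3$.** *We identify which combinations live on the orbit.* Normalize the norm on $\Lambda^2_-$ so that the $\Omega_i$ are unit vectors, and let $Z$ be the unit sphere bundle. The map $\mathcal F\to Z$, frame $\mapsto\Omega_1$, is a principal bundle for the stabilizer $\mathrm U(2)\subset\mathrm{SO}(4)$ of $\Omega_1$. Since $\nabla\Omega_1=\psi_3\otimes\Omega_2-\psi_2\otimes\Omega_3$, the forms $\psi_2,\psi_3,e^i$ vanish on the fibres of $\mathcal F\to Z$, and $\psi_2^2+\psi_3^2$ is the unit round metric on the $\mathbb S^2$-fibres of $Z$. Both $(\psi_i)$ and $(\Omega_i)$ transform in the representation $\Lambda^2_-$ of $\mathrm{SO}(4)$, so $\mathrm U(2)$ fixes $\Omega_1$ and acts on $(\psi_2,\psi_3)$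 and $(\Omega_2,\Omega_3)$ by the same rotation. Hence
$$\omega_1=\psi_2\psi_3,\quad\omega_2=\Omega_1,\quad\alpha=\psi_3\Omega_2-\psi_2\Omega_3,\quad\beta=-(\psi_2\Omega_2+\psi_3\Omega_3)$$
descend to $Z$. They are $\mathrm{Sp}(2)$-invariant because isometries preserve $e^i,\theta_{ij}$. From (3),
$$d\omega_1=\tfrac12(\Omega_2\psi_3-\psi_2\Omega_3)=\tfrac12\alpha,\qquad d\omega_2=\alpha,\qquad d\alpha=0.$$
For $\beta$,
$$d(\psi_2\Omega_2)=\tfrac12\Omega_2^2-\psi_3\psi_1\Omega_2+\psi_2\psi_3\Omega_1-\psi_2\psi_1\Omega_3,\qquad d(\psi_3\Omega_3)=\tfrac12\Omega_3^2-\psi_1\psi_2\Omega_3+\psi_3\psi_1\Omega_2+\psi_2\psi_3\Omega_1 .$$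
The $\psi_1$-terms cancel, and with $\Omega_1^2=\Omega_2^2=\Omega_3^2$,
$$d\beta=-2\omega_1\omega_2-\omega_2^2 .$$

**Step 3: the $\mathrm{SU}(3)$-structures.** *We match these forms with a metric.* Since $(e^1+ie^2)(e^3-ie^4)=\Omega_2-i\Omega_3$,
$$\alpha+i\beta=-i(\psi_2+i\psi_3)(e^1+ie^2)(e^3-ie^4).$$
Let $J$ have $(1,0)$-forms $\psi_2+i\psi_3$, $e^1+ie^2$, $e^3-ie^4$. Then $\omega_1$ and $\omega_2$ are non-negative $(1,1)$-forms, so $\omega_i\wedge\alpha=0$ by type. For $f_1,f_2>0$ the pair $\omega=f_1^2\omega_1+f_2^2\omega_2$, $\Omega=f_1f_2^2(\alpha+i\beta)$ is an $\mathrm{SU}(3)$-structure with metric $f_1^2(\psi_2^2+\psi_3^2)+f_2^2\sum(e^i)^2$.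

**Step 4: there are no other invariant tensors.** *This makes the reduction to ODEs complete.* The isotropy group $\mathrm{Sp}(1)\times\mathrm U(1)$ acts on the tangent space of $Z$ as $\mathbb R^2$ (fibre) $\oplus\ \mathbb R^4=\mathbb H$ (base). Both are non-trivial and irreducible, and $(-1,1)$ acts as $+1$ on $\mathbb R^2$ and $-1$ on $\mathbb R^4$. Therefore:

- There are no invariant 1-forms or tangent vector fields.
- Invariant 2-forms are spanned by $\omega_1,\omega_2$. Indeed $\Lambda^2\mathbb R^2$ gives $\omega_1$, and $\mathbb R^2\otimes\mathbb R^4$ gives nothing. In $\Lambda^2\mathbb R^4$, $\mathrm{Sp}(1)$ is irreducible on $\Lambda^2_+$ and trivial on $\Lambda^2_-$, where $\mathrm U(1)$ fixes only the line of $\Omega_1$.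
- Invariant 3-forms are spanned by $\alpha,\beta$. The element $(-1,1)$ rules out $\Lambda^3\mathbb R^4$ and $\Lambda^2\mathbb R^2\otimes\mathbb R^4$. In $\mathbb R^2\otimes\Lambda^2\mathbb R^4$ only $\mathbb R^2\otimes\Lambda^2_-$ matters; there $\mathrm U(1)$ rotates $\mathbb R^2$ and $\langle\Omega_2,\Omega_3\rangle$ alike and fixes $\Omega_1$, so the invariants form a 2-dimensional space.
- Invariant symmetric 2-tensors are spanned by $\psi_2^2+\psi_3^2$ and $\sum(e^i)^2$, since endomorphisms of $\mathbb H$ commuting with $\mathrm{Sp}(1)$ are multiplications by quaternions on the other side, and the symmetric ones are real.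

## 3. The metric and the 3-form of a complete invariant shrinker

**Step 1: arclength.** *We choose the coordinate $t$, and here completeness enters.* Let $\rho=|v|$, so $\Lambda^2_-\mathbb S^4\setminus\mathbb S^4=(0,\infty)\times Z$ along rays. As $Z$ has no invariant 1-forms, $g_\varphi=k(\rho)^2d\rho^2+g_\rho$ with $g_\rho$ an invariant metric on $Z$. On a line through $0$ in a fibre, $k^2=g_\varphi(\partial_\rho,\partial_\rho)$ is smooth and positive, and it is even because some group element reverses the line. So $t(\rho)=\int_0^\rho k$ is $\rho$ times a smooth positive even function, and $v\mapsto t(|v|)v/|v|$ is an equivariant diffeomorphism onto the disc bundle of radius $\int_0^\infty k$. That radius is the length of the rays, which leave every compact set, so it is $\infty$ because $g_\varphi$ is complete. After this diffeomorphism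
$$g_\varphi=dt^2+f_1^2(\psi_2^2+\psi_3^2)+f_2^2\sum(e^i)^2,\qquad t\in(0,\infty),\ f_i>0 .$$

**Step 2: behavior at $t=0$.** *We need the parity and initial values of $f_1,f_2$ and $X$.* On a fibre $\mathbb R^3$ the metric $dt^2+f_1^2g_{\mathbb S^2}$ is smooth. On a line through $0$, let $W$ be the rotation field about a perpendicular axis. Then $|W|^2=f_1^2$ is smooth and even. The inner product at $0$ is rotation-invariant with $|\partial_t|=1$, so $|W|^2=t^2(1+O(t^2))$. Hence $f_1$ is smooth and odd with $f_1'(0)=1$.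

Let $K$ be a Killing field from the complement $\mathfrak p$ of the isotropy algebra at $q\in\mathbb S^4$. Transvections act by parallel transport along the geodesics through $q$, so along the fibre over $q$ the field $K$ is horizontal and $|K|^2=f_2^2|K_q|^2$. This is a smooth radial function on $\mathbb R^3$, so $f_2^2$ is smooth and even in $t$, with $f_2(0)=b>0$.

Finally, $X=u(t)\partial_t$ because $Z$ has no invariant tangent fields, and $u$ is smooth and odd, so $u(0)=0$.

**Step 3: the 3-form.** *We show that $\varphi$ is determined by $f_1,f_2$.* Write $\varphi=dt\wedge(A_1\omega_1+A_2\omega_2)+p\alpha+q\beta$. The component of $d\varphi$ without $dt$ is $q\,d\beta$, so $q=0$. The $dt\wedge\alpha$ component gives $p_t=\frac12A_1+A_2$. As $\partial_t$ is a unit normal, $(A_1\omega_1+A_2\omega_2,\,p\alpha)$ are the 2-form and the real part of the 3-form of an $\mathrm{SU}(3)$-structure inducing the orbit metric. Its almost complex structure is $\pm J$, because it is determined up to sign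 by $p\alpha$. As $\omega_1,\omega_2$ are non-negative for $J$, comparison with the metric shows that $A_1,A_2$ have the same sign, $|A_i|=f_i^2$ and $|p|=f_1f_2^2$.

The equivariant map $v\mapsto-v$ preserves $t$. On $\mathcal F$ it is covered by $(e^1,e^2,e^3,e^4)\mapsto(e^1,-e^2,e^3,-e^4)$, which sends $(\Omega_1,\Omega_2,\Omega_3)\mapsto(-\Omega_1,\Omega_2,-\Omega_3)$ and likewise $\psi$; so $(\omega_1,\omega_2,\alpha)\mapsto-(\omega_1,\omega_2,\alpha)$. Pulling back by it if necessary, $A_i=f_i^2$. Then $p_t>0$ and $p\to0$ as $t\to0$, so $p=f_1f_2^2$. Thus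
$$\varphi=dt\wedge\omega+f_1f_2^2\,\alpha,\qquad(f_1f_2^2)_t=\tfrac12f_1^2+f_2^2. \tag{4}$$

## 4. The soliton equation as a system in $t$

Write $f=f_1$, $x=f_1^2$, $y=f_2^2$.

**Step 1: $\tau=d^*\varphi$.** *Since $\Delta_\varphi\varphi=d\tau$, we compute $\tau$.* For the orientation $dt\wedge\omega^3/6$ we have ${*\varphi}=\frac12\omega^2-dt\wedge fy\,\beta$. With $\omega_1^2=0$, $\omega_i\wedge\alpha=0$ and $d\omega=dt\wedge(x_t\omega_1+y_t\omega_2)+(\frac12x+y)\alpha$,
$$d{*\varphi}=dt\wedge\big[((xy)_t-2fy)\,\omega_1\omega_2+(yy_t-fy)\,\omega_2^2\big].$$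
By (4), $y f_t=\frac12x+y-fy_t$, so $(xy)_t=f_t\,fy+f(fy)_t=fx+2fy-xy_t$, and the first coefficient is $-x(y_t-f)$. Let $\sigma_1=x\omega_1$, and $y\omega_2=\sigma_2+\sigma_3$ with $\sigma_1,\sigma_2,\sigma_3$ the unit 2-forms of the three complex lines. Then ${*(dt\wedge\sigma_i\sigma_j)}=\sigma_k$ for $\{i,j,k\}=\{1,2,3\}$, so ${*(dt\wedge xy\,\omega_1\omega_2)}=y\omega_2$ and ${*(dt\wedge y^2\omega_2^2)}=2x\omega_1$. On 3-forms in dimension seven $d^*=-{*d*}$, so $\tau=\tau_1\omega_1+\tau_2\omega_2$ with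
$$\tau_2=y_t-f,\qquad\tau_1=-\frac{2x}y(y_t-f),\qquad\frac{\tau_1}x+\frac{2\tau_2}y=0. \tag{5}$$
Moreover (4) gives $x_t=2ff_t=\frac{f^3}y+2f-\frac{2xy_t}y$, i.e. $\tau_1=x_t+\frac{f^3}y-2f$.

**Step 2: the soliton equation.** *We turn $\Delta_\varphi\varphi=-\varphi+\mathcal L_X\varphi$ into ODEs.* Since $\mathcal L_X\varphi=d(u\omega)$, the equation is $d(u\omega-\tau)=\varphi$. With $p_i=uf_i^2-\tau_i$ it reads $d(p_1\omega_1+p_2\omega_2)=\varphi$, that is,
$$(p_i)_t=f_i^2,\qquad\tfrac12p_1+p_2=f_1f_2^2. \tag{6}$$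
At $t=0$, $u=0$, and $\tau_1=\tau_2=0$ because $x,y$ are even and $f(0)=0$; so $p_1=p_2=0$ there. Let $\mathcal D=p_1/x-p_2/y=\tau_2/y-\tau_1/x=3\tau_2/y$. Then Step 1 says
$$y_t=\sqrt x+\tfrac13y\mathcal D,\qquad x_t=2\sqrt x-\frac{x^{3/2}}y-\tfrac23x\mathcal D. \tag{7}$$

**Step 3: one scalar equation.** *We eliminate everything but one function of one variable.* Let $s=p_1$, so $ds=x\,dt$ and $s>0$ for $t>0$. Let $w=y/x$ and $Q=\frac12s+p_2=fy=f^3w$. Then $Q_s=\frac12+w$. By (7), $w_t=w\big(\frac{2\sqrt x}y-\frac2{\sqrt x}+\mathcal D\big)$. Multiplying by $x$ and using $y\mathcal D=sw-p_2$ gives $x^2w_s=2\sqrt x(1-w)+sw-p_2$. Hence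
$$x^2Q_{ss}=\sqrt x\,(3-2Q_s)+sQ_s-Q,\qquad x^{3/2}=\frac Q{Q_s-\frac12}. \tag{8}$$
Put $T=w-1=Q_s-\frac32$ and $E=sQ_s-Q$. Then
$$T_t=\frac{E-2fT}{f^2},\qquad E_t=sT_t,\qquad s_t=f^2,\qquad f^3w=s(w+\tfrac12)-E. \tag{9}$$

## 5. Variation of constants in the scalar equation

**Step 1: the variables $(a,\mu)$.** *The first-order test suggests comparing $Q$ with combinations of $r$ and $r^3$.* Let $r=(3s)^{1/3}$. Since $s=\int_0^tx$ is odd with $s\sim t^3/3$, $r$ is smooth and odd in $t$ near $0$, $r\sim t$, and it is strictly increasing for $t>0$. As $Q=fy$ is odd, $c=Q/r-r^2/4$ is a smooth even function of $r$ near $0$ with $c(0)=b^2$. Define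
$$\mu=-\frac{\dot c}{2r},\qquad a=c+\mu r^2,\qquad\text{so}\quad\dot a=r^2\dot\mu,\quad a(0)=b^2. \tag{10}$$
Both are smooth and even near $0$. Equivalently, $Q=ar+(\frac14-\mu)r^3$ and $\dot Q=a+3(\frac14-\mu)r^2$, as if $a,\mu$ were constant: this is variation of constants. With $ds=r^2dr$:

- $Q=rh$ with $h=a+(\frac14-\mu)r^2>0$.
- $Q_s=\dot Q/r^2=a/r^2+\frac34-3\mu$, so $w=M/r^2$ with $M=a+(\frac14-3\mu)r^2>0$.
- $E=\frac{r^3}3Q_s-Q=-\frac23ar$, and $Q_{ss}=r^{-2}\big(\dot\mu-\frac{2a}{r^3}-3\dot\mu\big)=-2r^{-2}\big(\dot\mu+\frac a{r^3}\big)$.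

**Step 2: the first-order system.** *We derive (1)–(2).* Let $g=r^2/h$ and $z=M/h$. Since $M-h=-2\mu r^2$, $z=1-2\mu g>0$. Then $x^{3/2}=Q/w=r^3/z$, so
$$x=r^2z^{-2/3},\qquad\frac{dr}{dt}=\frac x{r^2}=z^{-2/3}. \tag{11}$$
Equation (8) becomes
$$-2r^2z^{-4/3}\Big(\dot\mu+\frac a{r^3}\Big)=rz^{-1/3}\Big(\tfrac32+6\mu-\frac{2a}{r^2}\Big)-\tfrac23ar .$$
Multiplying by $-z^{4/3}/r$,
$$2r\dot\mu=\tfrac23az^{4/3}-z(\tfrac32+6\mu)+\frac{2a}{r^2}(z-1).$$
Here $\frac{2a}{r^2}(z-1)=-4\mu\frac ah$ and $\frac ah=1-(\frac14-\mu)g$. Substituting $z=1-2\mu g$ in the middle term, the last two terms sum to $-\frac32-10\mu+(8\mu^2+4\mu)g$. So $2r\dot\mu=H(a,\mu,g)$ with $H$ as in (2). At $r=0$, where $g=0$, this gives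
$$\mu(0)=\mu_0=\tfrac1{15}\big(b^2-\tfrac94\big)>-\tfrac3{20}.$$

**Step 3: $b$ determines the solution.** *The system is singular at $r=0$, so this needs an argument.* By (1), $(r^5\mu)^{\cdot}=\frac12r^4P$ with $P=H+10\mu=-\frac32+\frac23az^{4/3}+(8\mu^2+4\mu)g$. Since $a=c+\mu r^2$ and $g=r^2/(c+\frac14r^2)$, $P$ is a smooth function of $(c,\mu,r^2)$ near $(b^2,\mu_0,0)$, and at $r=0$ it equals $-\frac32+\frac23c$, independent of $\mu$. For two solutions with the same $b$, write $\delta$ for differences. Near $r=0$, $|\delta P|\le L(|\delta c|+r^2|\delta\mu|)$, and $\dot c=-2r\mu$ gives $|\delta c|\le r^2\sup_{[0,r]}|\delta\mu|$. Integrating $(r^5\delta\mu)^{\cdot}=\frac12r^4\delta P$,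
$$\sup_{[0,r]}|\delta\mu|\le Cr^2\sup_{[0,r]}|\delta\mu| .$$
So $\delta\mu=\delta c=0$ for small $r$, and then for all $r$ by ODE uniqueness, the system being regular for $r>0$ where $h,z>0$. Finally $dr/dt=z^{-2/3}$, $r(0)=0$ recovers $r(t)$, hence $f_1,f_2$; and $u=\frac13(p_1/x+2p_2/y)$ by (5).

**Step 4: $b=\frac32$.** *We identify the solution of Theorem B.* The point $(\frac94,0)$ is an equilibrium with $z=1$, so $r=t$, $f_1=t$, $f_2^2=Q/f_1=\frac94+\frac14t^2$. By Step 3, $b=\frac32$ gives exactly this. The zero section has curvature $K_0=\frac1{2b^2}=\frac29$, so $\lambda=-1=-\frac92K_0$, a scale-invariant relation.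

**Standing assumption.** From now until the end of Section 9, $b\ne\frac32$, i.e. $\mu_0\ne0$, and the solution exists for all $t\in[0,\infty)$. We derive a contradiction. By ODE uniqueness, $(a,\mu)\ne(\frac94,0)$ for every $r>0$; otherwise the solution would be the equilibrium on all of $r>0$ and $b^2=\frac94$. There are two cases: (I) $a>0$ for all $t$; (II) $a$ vanishes somewhere.

## 6. The starting line, the cone curve, and convexity in $g$

Smooth solutions start on the line $a=\frac94+15\mu$. Where can they end? For $\mu<\frac1{12}$ let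
$$g_+=\big(\tfrac14-\mu\big)^{-1},\qquad\zeta=\frac{\frac14-3\mu}{\frac14-\mu}>0,\qquad A(\mu)=9\big(\mu+\tfrac14\big)\zeta^{-1/3}.$$
Then $1-2\mu g_+=\zeta$. From
$$(-10\mu-\tfrac32)(\tfrac14-\mu)+8\mu^2+4\mu=18\mu^2+3\mu-\tfrac38=-6(\tfrac14-3\mu)(\mu+\tfrac14)$$
we get, for every $a$,
$$H(a,\mu,g_+)=\tfrac23a\zeta^{4/3}-6\zeta(\mu+\tfrac14)=\tfrac23\zeta^{4/3}\big(a-A(\mu)\big). \tag{12}$$
If $r\to\infty$ and $(a,\mu)\to(a_*,\mu_*)$ with $\mu_*<\frac1{12}$, then $g\to g_+(\mu_*)$, and $2r\dot\mu=H$ has the limit (12). A nonzero limit would make $\mu$ diverge logarithmically. So such a solution must end on the curve $a=A(\mu)$. We shall see that this curve touches the starting line at $(\frac94,0)$ and otherwise lies above it, while $a$ and $\mu$ go down. This is not yet a proof: $(a-A(\mu))^{\cdot}=(r^2-A'(\mu))\dot\mu$, so while $r^2<A'(\mu)$ a decreasing $\mu$ *closes* the gap. What saves the day is convexity in $g$.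

**Facts.**

(i) If $a>0$ and $\mu\ne0$, then $H$ is strictly convex in $g$ on $\{1-2\mu g\ge0\}$, because $H_{gg}=\frac{32}{27}a\mu^2(1-2\mu g)^{-2/3}$.

(ii) If $\mu\ge\frac1{12}$, then $g<\frac1{2\mu}$ (as $z>0$), and $H|_{g=1/(2\mu)}=-10\mu-\frac32+4\mu+2=\frac12-6\mu\le0$.

(iii) If $\mu<\frac1{12}$ and $a>0$, then $g=r^2/(a+(\frac14-\mu)r^2)<g_+$. Since $H_g=4\mu\big[1+2\mu-\frac49a(1-2\mu g)^{1/3}\big]$, if $a=A(\mu)$ then
$$H|_{g_+}=0,\qquad H_g|_{g_+}=4\mu\big[1+2\mu-4(\mu+\tfrac14)\big]=-8\mu^2 .$$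

(iv) $A(\mu)>\frac94+15\mu$ for $-\frac3{20}<\mu<\frac1{12}$, $\mu\ne0$. With $\xi=4\mu\in(-\frac35,\frac13)$ this says $(1+\xi)\big(\frac{1-\xi}{1-3\xi}\big)^{1/3}>1+\frac53\xi$. Both sides are positive and $1-3\xi>0$. Cube and multiply by $1-3\xi$:
$$(1+\xi)^3(1-\xi)=1+2\xi-2\xi^3-\xi^4,\qquad(1+\tfrac53\xi)^3(1-3\xi)=1+2\xi-\tfrac{20}3\xi^2-\tfrac{550}{27}\xi^3-\tfrac{125}9\xi^4 .$$
The difference is $\xi^2\big(\frac{20}3+\frac{496}{27}\xi+\frac{116}9\xi^2\big)>0$, because the discriminant of the quadratic is $\frac{246016-250560}{729}<0$. (The factor $\xi^2$ is the tangency.)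

**Lemma 1.** In Case I, $H<0$ for all $r>0$ (so $a,\mu$ are strictly decreasing), and $a<A(\mu)$ whenever $r>0$ and $\mu<\frac1{12}$.

*Proof.* **Step 1: near $r=0$.** *We get the process started.* Write $\mu=\mu_0+m\,r^2+O(r^4)$. Then $a=b^2+O(r^4)$ by (10), and $g=r^2/b^2+O(r^4)$. The $r^2$-terms of $2r\dot\mu=H$ give $4m=-10m+H_g|_{r=0}/b^2$. With $b^2=\frac94+15\mu_0$,
$$14m=\frac{4\mu_0}{b^2}\Big[1+2\mu_0-\tfrac49\big(\tfrac94+15\mu_0\big)\Big]=-\frac{56\mu_0^2}{3b^2}<0 .$$
So $H=2r\dot\mu<0$ for small $r>0$. Let $I=(0,r_1)$ be the maximal initial interval on which $H<0$. On $I$, $\mu$ and $a$ are strictly decreasing.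

**Step 2: $a<A(\mu)$ at all $r\in I$ with $\mu<\frac1{12}$.** *This is the barrier.* Suppose $a=A(\mu)$ at such a point. Then $\mu\ne0$, since $A(0)=\frac94$ and $(a,\mu)\ne(\frac94,0)$. By (iii), $H|_{g_+}=0$ and $H_g|_{g_+}<0$. By strict convexity $H$ lies above its tangent at $g_+$, so $H>0$ at the actual value $g<g_+$, contradicting $H<0$. So $a-A(\mu)$ has no zero on $\{r\in I:\mu<\frac1{12}\}$, which is an interval ending at $r_1$. Near its left end $a-A(\mu)<0$: if $\mu_0<\frac1{12}$, the left end is $r=0$, where $a=\frac94+15\mu_0<A(\mu_0)$ by (iv); otherwise $\mu\to\frac1{12}^-$ at the left end, so $\zeta\to0^+$ and $A(\mu)\to+\infty$ while $a$ stays bounded. Continuity gives the claim.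

**Step 3: $I$ is everything.** *We exclude a first zero of $H$.* Suppose $r_1$ lies in the domain; then $H(r_1)=0$. At $r_1$, $\dot a=\dot\mu=0$, so $\dot g=2ra/h^2>0$. As $H<0$ before $r_1$, $0\le dH/dr=H_g\dot g$, so $H_g\ge0$. Also $\mu\ne0$ there, since $\mu=0$ and $H=0$ would give $a=\frac94$. By strict convexity $H(a,\mu,\cdot)>0$ at all larger arguments with $1-2\mu g\ge0$. If $\mu(r_1)\ge\frac1{12}$, taking $g=\frac1{2\mu}$ contradicts (ii). If $\mu(r_1)<\frac1{12}$, taking $g_+$ gives $H|_{g_+}>0$, i.e. $a>A(\mu)$ at $r_1$ by (12); but $\mu<\frac1{12}$ also just before $r_1$, where $a<A(\mu)$ by Step 2, so $a\le A(\mu)$ at $r_1$. Contradiction. $\square$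

## 7. No complete solution with $a>0$ throughout

**Step 1: limits.** *We show that $a,\mu$ converge and $r\to\infty$.* By Lemma 1, $a\downarrow a_*\ge0$. As $|\dot\mu|=|\dot a|/r^2$, also $\mu\downarrow\mu_*>-\infty$. If $\mu_*\ge0$, then $\mu>0$, $z\le1$ and $dr/dt=z^{-2/3}\ge1$. If $\mu_*<0$, then eventually $\mu<0$, so $h\ge r^2/4$, $g\le4$, $z\le1+8|\mu_*|$, and $dr/dt$ is bounded below by a positive constant. In both cases $r\to\infty$ as $t\to\infty$. Since $M=a+(\frac14-3\mu)r^2>0$ and $a$ is bounded, $\mu_*\le\frac1{12}$.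

**Step 2: $\mu_*<\frac1{12}$ is impossible.** *Here the solution would have to land on the cone curve, and it cannot.* For large $r$, $\mu<\frac1{12}$ and $a-A(\mu)<0$. Moreover $(a-A(\mu))^{\cdot}=(r^2-A'(\mu))\dot\mu<0$ once $r$ is large, since $A'(\mu)$ stays bounded. So $a_*-A(\mu_*)<0$. As $g\to g_+(\mu_*)$, (12) gives $H\to\frac23\zeta(\mu_*)^{4/3}(a_*-A(\mu_*))<0$. Then $\dot a=\frac12rH\to-\infty$, contradicting $a>0$.

**Step 3: $\mu_*=\frac1{12}$ is impossible.** *In this borderline case we play $M$ against itself.* Now $\mu>\frac1{12}$ for all $r$, and $M=a-3(\mu-\frac1{12})r^2<a\le b^2$. With $g=\frac{1-z}{2\mu}$, (2) reads $H=\frac23az^{4/3}+\frac12-6\mu-(4\mu+2)z$. Since $\dot M=\dot a-3r^2\dot\mu+2r(\frac14-3\mu)=-2r^2\dot\mu+2r(\frac14-3\mu)$ and $2r^2\dot\mu=rH$,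
$$\dot M=rz\big[(4\mu+2)-\tfrac23az^{1/3}\big].$$
Now $h=M+2\mu r^2\ge r^2/6$, so $z=M/h\le6b^2/r^2\to0$; the bracket tends to $\frac73$, so it is $\ge2$ for large $r$. Also $h\le b^2+2\mu r^2\le\frac12r^2$ for large $r$, since $2\mu\to\frac16$. Hence $\dot M\ge2rM/h\ge4M/r$, so $M\ge Cr^4$ with $C>0$ for large $r$, contradicting $M<b^2$.

So Case I is impossible.

## 8. The pair $(T,E)$ in autonomous form, and a rotating half-line

After a zero of $a$ the previous argument stops at a definite place: for $a<0$ (and $\mu\neq0$) the sign of $H_{gg}$ in (i) flips, so $H$ is concave in $g$; and for $\mu<\frac1{12}$ the inequality in (iii) becomes $g>g_+$. Both ingredients of the barrier are lost. We return to the pair $(T,E)$ of (9), in which $a=0$ is just $E=0$, and scale out $w$ and $f$.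

**Step 1: the system.** *We derive an autonomous polynomial system.* Let
$$\varepsilon=\frac Tw=1-\frac1w<1,\qquad e=\frac E{wf},\qquad S=\frac sf>0,\qquad d\sigma=\frac{dt}f,\qquad{}'=\frac d{d\sigma}.$$
From (9), $w'=fT_t=E/f-2T$, i.e. $w'/w=e-2\varepsilon$. Since $Q=f^3w$ and $Q'/Q=(w+\frac12)/w=\frac32-\frac\varepsilon2$, we get $3f'/f=\frac32-\frac\varepsilon2-(e-2\varepsilon)$, so
$$f_t=\frac{f'}f=\tfrac12+\tfrac\varepsilon2-\tfrac e3,\qquad f^2=\tfrac12(3-\varepsilon)S-e>0, \tag{13}$$
the second on dividing the last equation of (9) by $wf$. Next, $\varepsilon'=w'/w^2$. With $E'=sw'$, $e'=S\frac{w'}w-e\big(\frac{w'}w+\frac{f'}f\big)$. With $s'=f^3$, $S'=f^2-S\frac{f'}f$. Inserting (13),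
$$\begin{aligned}\varepsilon'&=(1-\varepsilon)(e-2\varepsilon),\\ e'&=S(e-2\varepsilon)-\tfrac12e-\tfrac23e^2+\tfrac32e\varepsilon,\\ S'&=S(1-\varepsilon)-\tfrac13e(3-S).\end{aligned} \tag{14}$$
The pair $(\varepsilon,e)$ never equals $(0,0)$: otherwise $T=E=0$ at one time, hence $T\equiv E\equiv0$ by the linear equations for $(T,E)$ in (9); but $w=y/x\to\infty$, so $T\to+\infty$, as $t\to0$.

**Step 2: the key identity.** *We look for a line through the origin of the $(\varepsilon,e)$-plane, depending on $S$, that solutions cross in one direction only.* Let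
$$\Phi=4(3-S)e-9(2-S)\varepsilon .$$
On $\Phi=0$ we can write $(\varepsilon,e)=\kappa\,(4(3-S),\,9(2-S))$. The half with $\kappa<0$ turns clockwise as $S$ grows: in the third quadrant for $S<2$, along the negative $\varepsilon$-axis at $S=2$, along the positive $e$-axis at $S=3$, and then into the first quadrant toward slope $\frac94$. The identity is: at any point where $e=9(2-S)\kappa$ and $\varepsilon=4(3-S)\kappa$,
$$\Phi'=\kappa\Psi,\qquad\Psi=S(4S^2-15S+18)-9\varepsilon(6+3S-S^2). \tag{15}$$
*Proof.* At such a point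
$$-4e+9\varepsilon=36\kappa,\qquad e-2\varepsilon=-\kappa(6+S),\qquad-\tfrac23e+\tfrac32\varepsilon=6\kappa .$$
Hence by (14)
$$S'=S-\kappa(3-S)(6+S),\qquad e'=-\kappa S(6+S)+9(2-S)\kappa\big(-\tfrac12+6\kappa\big),\qquad\varepsilon'=-\kappa(6+S)\big(1-4(3-S)\kappa\big).$$
Since $\Phi'=S'(-4e+9\varepsilon)+4(3-S)e'-9(2-S)\varepsilon'$, for $\kappa\ne0$
$$\begin{aligned}\frac{\Phi'}\kappa=\;&36S-4(3-S)S(6+S)-18(3-S)(2-S)+9(2-S)(6+S)\\&+36(3-S)\kappa\big[-(6+S)+6(2-S)-(2-S)(6+S)\big].\end{aligned}$$
The first line expands to $4S^3-15S^2+18S$. The bracket is $S^2-3S-6$, and $36(3-S)\kappa=9\varepsilon$, so the second line is $-9\varepsilon(6+3S-S^2)$. For $\kappa=0$ both sides of (15) vanish. $\square$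

**Lemma 2.** In the situation of (15), if $\kappa<0$ then $\Psi>0$, hence $\Phi'<0$.

*Proof.* $4S^2-15S+18>0$ always (discriminant $-63$). If $0<S\le3$, then $\varepsilon\le0$ and $6+3S-S^2>0$, so $\Psi>0$. Let $S=3+v$ with $v>0$. Then $\varepsilon>0$ and $e=\frac{9(S-2)}{4(S-3)}\varepsilon$. If $6+3S-S^2\le0$, then again $\Psi>0$. Otherwise we need an upper bound on $\varepsilon$, and $f^2>0$ provides it: (13) gives
$$\tfrac32S>\varepsilon\Big(\frac S2+\frac{9(S-2)}{4(S-3)}\Big)=\varepsilon\,\frac{2S^2+3S-18}{4(S-3)},\qquad\text{i.e.}\quad\varepsilon<\bar\varepsilon:=\frac{6S(S-3)}{2S^2+3S-18},$$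
the denominator being positive for $S\ge3$. Therefore
$$\Psi>S(4S^2-15S+18)-9\bar\varepsilon(6+3S-S^2)=\frac{S\,B}{2S^2+3S-18},$$
$$B=(4S^2-15S+18)(2S^2+3S-18)-54(S-3)(6+3S-S^2).$$
The two products are $8S^4-18S^3-81S^2+324S-324$ and $54S^3-324S^2+162S+972$ (sign included), so
$$B=8S^4+36S^3-405S^2+486S+648=81-108v+351v^2+132v^3+8v^4>0,$$
since $108^2<4\cdot81\cdot351$. $\square$

## 9. Collapse of the $\mathbb S^2$-fibre after a zero of $a$

We are in Case II. Let $t_a>0$ be the first zero of $a$.

**Step 1: up to $t_a$.** *We show $\varepsilon(t_a)<0$ and $S(t_a)>2$.* Since $E=-\frac23ar$, $E<0$ on $(0,t_a)$ and $E(t_a)=0$. So $0\le E_t(t_a)=-2sT/f$, i.e. $T\le0$; and $T\ne0$ because $(\varepsilon,e)\ne(0,0)$. Hence $\varepsilon(t_a)<0$. As $\varepsilon>0$ near $t=0$, there is a last zero $t_0\in(0,t_a)$ of $\varepsilon$ before $t_a$. On $[t_0,t_a)$ we have $e<0$, and on $(t_0,t_a]$ we have $\varepsilon<0$.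

On $[t_0,t_a]$ both $\varepsilon\le0$ and $e\le0$, so $S'=S(1-\varepsilon)-\frac13e(3-S)>0$ whenever $S\le3$; in particular $S$ cannot cross $3$ downward. Suppose $S(t_a)\le2$. Then $S<3$ on $[t_0,t_a]$. Now $\Phi(t_0)=4(3-S)e<0$, while $\Phi(t_a)=-9(2-S)\varepsilon\ge0$. At the first zero of $\Phi$ in $(t_0,t_a]$ we have $\Phi'\ge0$. Put $\kappa=\varepsilon/(4(3-S))<0$; then $\Phi=0$ gives $e=9(2-S)\kappa$, and Lemma 2 gives $\Phi'<0$. Contradiction. So $S(t_a)>2$.

**Step 2: an invariant region.** *We show that $e>0$, $\Phi<0$, $S>2$ for all $t>t_a$, with $S$ increasing.* At $t_a$: $e=0$, $e'=-2S\varepsilon>0$, $\Phi=9(S-2)\varepsilon<0$. Hence $e>0$ and $\Phi<0$ just after $t_a$. Let $t_2>t_a$ be the first later time at which $e>0$ or $\Phi<0$ fails ($t_2=\infty$ if there is none). On $(t_a,t_2)$, $S\ne2$, because $S=2$ would give $\Phi=4e>0$; so $S>2$ there. If $2<S\le3$, then $\Phi<0$ reads $4(3-S)e<-9(S-2)\varepsilon$; the left side is $\ge0$, so $\varepsilon<0$ and $e(3-S)<\frac94(S-2)|\varepsilon|$.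 Hence
$$S'>S+S|\varepsilon|-\tfrac34(S-2)|\varepsilon|>S>0 .$$
If $S>3$, then $S'=S(1-\varepsilon)+\frac13e(S-3)>0$. So $S$ is increasing on $(t_a,t_2)$. If $t_2<\infty$, then $S(t_2)>2$, and at $t_2$ one of the following holds.

- $e=0$. Then $\Phi=9(S-2)\varepsilon\le0$ and $\varepsilon\ne0$, so $\varepsilon<0$ and $e'=-2S\varepsilon>0$, contradicting $e>0$ just before $t_2$.
- $e>0$ and $\Phi=0$. Define $\kappa$ by $e=9(2-S)\kappa$; then $\kappa<0$, and $\Phi=0$ gives $\varepsilon=4(3-S)\kappa$. By Lemma 2, $\Phi'<0$, contradicting $\Phi<0$ just before $t_2$.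

So $t_2=\infty$. Moreover $e-2\varepsilon>0$ for $t>t_a$, so $\varepsilon$ is increasing. If $\varepsilon\le0$ this is clear from $e>0$. If $\varepsilon>0$, then $S>3$ (as $S\le3$ forces $\varepsilon<0$), and $\Phi<0$ gives
$$e>\tfrac94\,\frac{S-2}{S-3}\,\varepsilon>\tfrac94\varepsilon,\qquad\text{so}\quad e-2\varepsilon>\tfrac19e. \tag{16}$$

**Step 3: $\sigma\to\infty$ and $S\to\infty$.** *We need large $S$ to drive $e$ up.* By (13), $f_t<1$ for $t>t_a$, so $f$ grows at most linearly and $\sigma=\int dt/f\to\infty$ as $t\to\infty$. While $2<S\le3$ we have $S'>S$, so eventually $S>3$, where $S'=S(1-\varepsilon)+\frac13e(S-3)$. If $\lim\varepsilon<1$, then $S'\ge(1-\lim\varepsilon)S$. If $\lim\varepsilon=1$, then eventually $\varepsilon>\frac89$, so $e>2$ by (16), and $(S-3)'\ge\frac23(S-3)$. In both cases $S\to\infty$.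

**Step 4: $e$ becomes and stays larger than $4$.** *This makes $f_t$ negative.* Suppose $0<e\le4$, so $\frac23e^2\le\frac83e$. If $\varepsilon>0$, (14) and (16) give $e'\ge e\big(\frac S9-\frac12-\frac83\big)$. If $\varepsilon\le0$, then, since $\varepsilon\ge\varepsilon(t_a)$, $e'\ge e\big(S-\frac12-\frac83-\frac32|\varepsilon(t_a)|\big)$. So for all large $\sigma$, $e\le4$ implies $e'\ge e>0$. Thus $e$ exceeds $4$ at some time and stays above $4$ afterward.

**Step 5: breakdown.** *We contradict $f_1>0$.* By (13), for all large $t$,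
$$f_t=\tfrac12+\tfrac\varepsilon2-\tfrac e3<1-\tfrac43=-\tfrac13 ,$$
so $f=f_1$ becomes negative in finite time. This contradicts $f_1>0$ on $(0,\infty)$, and Case II is impossible.

Both cases are impossible when $b\ne\frac32$. Hence a complete invariant shrinker with $\lambda=-1$ has $b=\frac32$, and by Section 5, Step 4 it is $f_1=t$, $f_2^2=\frac94+\frac14t^2$, up to equivariant diffeomorphism. This proves Theorem B, and with it Theorem A as explained in Section 1. $\blacksquare$

## 10. The solution $f_1=t$, $f_2^2=\frac94+\frac14t^2$ checked by hand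

Theorem B together with the cited existence result already identifies the explicit AC shrinker with this solution. It is still worth checking directly that it is a smooth complete AC shrinker. Here $x=t^2$ and $y=\frac94+\frac14t^2$.

**Step 1: the equations.** *We verify (4), (5) and (6).* $(fy)_t=\frac94+\frac34t^2=\frac12x+y$. With $p_1=\frac{t^3}3$ and $p_2=\frac94t+\frac{t^3}{12}$ we have $(p_1)_t=x$, $(p_2)_t=y$ and $\frac12p_1+p_2=\frac94t+\frac14t^3=fy$. Next, $\tau_2=y_t-f=-\frac t2$ and $\tau_1=-\frac{2x}y\tau_2=\frac{t^3}y$. Then $(p_1+\tau_1)/x=\frac t3+\frac ty$, and $p_2+\tau_2=\frac74t+\frac{t^3}{12}=y\big(\frac t3+\frac ty\big)$. So both quotients equal $u=\frac t3+\frac ty$. Since $u$ is odd, $X=u\partial_t$ is smooth.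

**Step 2: smoothness across $t=0$.** *We check $\varphi$ and the metric at the zero section.* We have $\varphi=d\big(\frac13t^3\omega_1+(\frac94+\frac{t^2}{12})\,t\omega_2\big)$. This is smooth, because $t\omega_2$ is the tautological 2-form of $\Lambda^2_-$, and $t^3\omega_1$ is, up to sign, the smooth form $\frac12\epsilon_{ijk}y_i\,Dy_j\,Dy_k$, where $y_i$ are fibre coordinates and $D$ is the covariant differential. The metric $dt^2+t^2(\psi_2^2+\psi_3^2)+y\sum(e^i)^2$ is smooth across $t=0$, its first two terms being the Euclidean metric of the fibres. The $\mathrm G_2$-forms of a fixed inner product form a compact set, so by continuity $\varphi$ is a $\mathrm G_2$-form at $t=0$ too, and the soliton equation holds there by continuity.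

**Step 3: completeness and the cone.** *We identify the asymptotics.* $g_\varphi$ is complete since $t\in[0,\infty)$ is the distance to the compact zero section and has compact level sets. The form
$$\varphi_C=dt\wedge\big(t^2\omega_1+\tfrac14t^2\omega_2\big)+\tfrac14t^3\alpha=d\big(\tfrac13t^3\omega_1+\tfrac1{12}t^3\omega_2\big)$$
is a closed cone with $c_1=1$, $c_2=\frac12$. The difference $\varphi-\varphi_C=\frac94(dt\wedge\omega_2+t\alpha)$ is homogeneous of degree $1$ under dilation, whereas a 3-form of constant norm has degree $3$, so $|\nabla^k(\varphi-\varphi_C)|=O(t^{-2-k})$. Thus the solution is AC with $\nu=2$ and $\ell=\frac12$. For comparison, inserting $f_1=c_1t$, $f_2=c_2t$ into $\tau_1=\tau_2=0$ gives $c_1=2c_2^2$ and $2c_1+c_1^2/c_2^2=2$, so $c_1=c_2=\frac12$. The torsion-free cone has $\ell=1$ in this normalization, and it is a different cone.
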